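# Totally isoparametric functions with two-point focal set on even-dimensional exotic spheres

All manifolds and maps are $C^\infty$, $\Delta=\operatorname{div}\nabla$, and $\sigma$ denotes the round metric on the unit sphere $S^{m-1}\subset\mathbb R^m$. For a metric (or inner product) $g$ and a symmetric bilinear form $\beta$, $g^{-1}\beta$ is the endomorphism with $g(g^{-1}\beta\,v,v')=\beta(v,v')$, and $g(v)$ is the covector $g(v,\cdot)$. For covectors, $\alpha\odot\beta=\frac12(\alpha\otimes\beta+\beta\otimes\alpha)$.

## 1. Isoparametric functions, twisted spheres, paths of metrics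

**Definition (isoparametric function).** Let $(N,g)$ be a connected complete Riemannian manifold. A non-constant smooth $f:N\to\mathbb R$ is *isoparametric* if there are a smooth function $b$ and a continuous function $a$ on $\mathbb R$ with
$$|\nabla f|^2=b(f),\qquad \Delta f=a(f).$$
Each regular level set of $f$ is then called an isoparametric hypersurface.

*Example.* On the round $S^m\subset\mathbb R^{m+1}$ let $f$ be the height function. With $r$ the distance to the north pole, $f=\cos r$ and the metric is $dr^2+\sin^2r\,\sigma$. So $|\nabla f|^2=\sin^2r=1-f^2$ and $\Delta f=-\cos r-(m-1)\cot r\sin r=-mf$.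

**Definition (focal set).** When $N$ is closed, the *focal set* of $f$ is its critical set, which is $f^{-1}(\max f)\cup f^{-1}(\min f)$.

The definition contains a claim: no value strictly between $\min f$ and $\max f$ is critical. Here is why. Since $f(N)=[\min f,\max f]$, we have $b\ge0$ there. If $b(c)=0$ with $c$ in the interior, then $c$ is an interior minimum of $b$, so $b'(c)=0$ and $b(t)\le C^2(t-c)^2$ on $[\min f,\max f]$ for some $C$. Join a point with $f<c$ to a point with $f=c$ by a curve $\gamma$ and put $u=c-f\circ\gamma$. Then $|u'|\le b(f\circ\gamma)^{1/2}|\gamma'|\le C|\gamma'||u|$. By Gronwall's inequality, $u$ cannot be positive at one end and zero at the other, a contradiction. So $b>0$ on $(\min f,\max f)$.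

*Examples.* For the height function the focal set is the two poles. On $S^3\subset\mathbb C^2$ take $f=|z|^2-|w|^2$. It is the restriction of a harmonic quadratic polynomial, so $\Delta f=-8f$, and $|\nabla f|^2=4(1-f^2)$. Its focal set is the union of two circles, so $f$ is isoparametric but its focal set is not two points.

**Definition (totally isoparametric).** An isoparametric function is *totally isoparametric* if each regular level hypersurface has constant principal curvatures.

*Examples.* The height function is totally isoparametric: its levels are round spheres, all of whose principal curvatures equal $\cot r$ up to sign. The condition is a real restriction. On $\mathbb R\times T^2$ with a non-constant $\theta:T^2\to\mathbb R$ put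
$$g=dr^2+e^{2r\theta}dx^2+e^{-2r\theta}dy^2,\qquad f=r .$$
This metric is complete, $|\nabla f|^2=1$, and the principal curvatures of the levels are $\theta$ and $-\theta$. Hence $\Delta f=\theta-\theta=0$, and $f$ is isoparametric but not totally isoparametric.

**Definition (homotopy, exotic and twisted spheres).** A *homotopy $m$-sphere* is a closed smooth manifold homotopy equivalent to $S^m$. An *exotic sphere* $\Sigma^m$ is a smooth manifold homeomorphic but not diffeomorphic to $S^m$. A *twisted $m$-sphere* is a manifold $D^m\cup_\varphi D^m$, where $\varphi$ is a diffeomorphism of $S^{m-1}$.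

We use this model. Let $N_\varphi$ be the union of two copies of the open ball $B_\pi(0)\subset\mathbb R^m$ with
$$rx\ \text{in the first ball}\quad\sim\quad(\pi-r)\varphi(x)\ \text{in the second}\qquad(0<r<\pi,\ x\in S^{m-1}).$$
Cutting at $r=\pi/2$ shows that $N_\varphi$ is diffeomorphic to $D^m\cup_\varphi D^m$.

*Example.* $N_{\mathrm{id}}=S^m$, with $r$ the distance to a pole. If $\varphi$ is the restriction of a linear isometry, the identity on the first ball and $\varphi^{-1}$ on the second define a diffeomorphism $N_\varphi\to N_{\mathrm{id}}$, so $N_\varphi\cong S^m$.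

**Fact 1 (only the isotopy class matters).** If $\psi$ is isotopic to the identity, then $N_{\varphi\circ\psi}\cong N_\varphi$. Indeed, let $\psi_\tau$ be a smooth isotopy from $\psi_0=\mathrm{id}$ to $\psi_1=\psi$, and let $\beta:(0,\pi)\to[0,1]$ be smooth, $0$ for $r\le1$ and $1$ for $r\ge2$. Send $rx$ in the first ball to $r\psi_{\beta(r)}(x)$, and let the map be the identity on the part $r\ge2$ of the second ball. The two prescriptions agree for $r\ge 2$: in $N_{\varphi\circ\psi}$ the point $rx$ is $(\pi-r)\varphi\psi(x)$, which in $N_\varphi$ is $r\psi(x)$.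

*Example: $m=2$.* A diffeomorphism of $S^1$ lifts to $\tilde\varphi:\mathbb R\to\mathbb R$ with $\tilde\varphi(x+2\pi)=\tilde\varphi(x)\pm2\pi$. The functions $(1-\tau)\tilde\varphi(x)+\tau(\pm x)$ have derivative of one sign, so $\varphi$ is isotopic to a rotation or a reflection. Every twisted $2$-sphere is standard.

**Definition (CPC path).** Let $M$ be a closed connected $k$-manifold. A smooth path of metrics $(g_t)$ on $M$ is *CPC* if for each $t$ the eigenvalues of $g_t^{-1}\partial_tg_t$ are constant on $M$.

*Example.* On $T^2$, $g_t=e^{2t}dx^2+e^{-2t}dy^2$ is CPC, with eigenvalues $2,-2$. With a non-constant $\theta$, $e^{2t\theta}dx^2+e^{-2t\theta}dy^2$ is not.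

We shall also use these classical results.

* **Moser's theorem.** On a closed connected oriented manifold, if $\omega_0,\omega_1$ are volume forms inducing the same orientation and with equal integrals, there is $\psi$ isotopic to the identity with $\psi^*\omega_1=\omega_0$.
* **Smale's $h$-cobordism theorem.** In particular, every homotopy $m$-sphere with $m\ge6$ is a twisted sphere: removing two disjoint open discs leaves an $h$-cobordism between simply connected spheres, hence a product.
* **Kervaire–Milnor.** The groups $\Theta_m$ of homotopy spheres satisfy $\Theta_5=0$, $\Theta_8\cong\mathbb Z_2$, $\Theta_{10}\cong\mathbb Z_6$. So there are exotic spheres in dimensions $8$ and $10$.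

## 2. Two-point focal sets on exotic spheres: statements

Qian and Tang, in "Recent progress in isoparametric functions and isoparametric hypersurfaces" (arXiv:1403.6980, 2014), record two facts:

1. Every homotopy $m$-sphere with $m>4$ admits a metric and an isoparametric function with 2 points as the focal set.
2. No odd-dimensional exotic sphere admits, for any metric, a totally isoparametric function with 2 points as the focal set.

So in odd dimensions the word "totally" makes the difference. The same source asks about even dimensions.

**Problem.** Does there exist an even-dimensional exotic sphere $\Sigma^{2n}$ $(n>2)$ admitting a metric and a totally isoparametric function with 2 points as the focal set?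

The answer is yes, and in fact *every* homotopy sphere of even dimension $2n\ge6$ admits such a pair.

**Theorem A.** Let $\Sigma^{2n}$, $n\ge3$, be any homotopy sphere. There are a metric $g$ on $\Sigma$ and a smooth $f:\Sigma\to[-1,1]$ with
$$|\nabla f|^2=1-f^2,\qquad\Delta f=-2n\,f,$$
whose focal set is two points, and such that each regular level has constant principal curvatures: it is either umbilical or has exactly two distinct principal curvatures, of multiplicities $1$ and $2n-2$. Moreover $g$ has constant curvature $1$ near both focal points.

An exotic sphere is a homotopy sphere, so Theorem A covers every exotic sphere of even dimension $2n>4$. Two further theorems come from the same method.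

**Theorem B.** Let $N$ be a closed connected $m$-manifold, $m\ge2$.

1. $N$ admits a metric and a totally isoparametric function with 2 points as focal set if and only if $N$ is a twisted sphere and ($m$ is even or $N\cong S^m$). In particular, for $m\ge5$ a homotopy $m$-sphere admits one iff $m$ is even or it is standard. If $m\ge3$ is odd, any such metric is rotationally symmetric.
2. Let $m\ge4$ be even and $N$ a twisted $m$-sphere. Positive integers $k_1,\dots,k_s$ with $\sum k_i=m-1$ occur as the multiplicities of the distinct principal curvatures on some regular level of some function as in 1 on $N$ if and only if $TS^{m-1}=E_1\oplus\dots\oplus E_s$ with $\operatorname{rank}E_i=k_i$.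

**Theorem C.** Let $M$ be a closed connected $k$-manifold, $k\ge2$, with metrics $g_0,g_1$.

1. If $TM$ is a Whitney sum of two subbundles of positive rank, then $g_0,g_1$ are joined by a CPC path iff their volume densities are constant multiples of each other.
2. If $TM$ does not split, they are joined by a CPC path iff $g_1=c\,g_0$ with $c>0$ constant.

## 3. From functions on $N_\varphi$ to paths of metrics on $S^{m-1}$

The following lemma turns the Problem into a question about paths of metrics on one fixed sphere.

**Lemma 1.** Let $m\ge2$, $k=m-1$, let $\varphi$ be a diffeomorphism of $S^k$, and let $(\gamma_r)_{0<r<\pi}$ be a smooth path of metrics on $S^k$ with $\gamma_r=\sigma$ for $r$ near $0$ and $\gamma_r=\varphi^*\sigma$ for $r$ near $\pi$. Suppose that for each $r$ the endomorphism $\gamma_r^{-1}\partial_r\gamma_r$ is trace-free with eigenvalues constant on $S^k$. Then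
$$g=dr^2+\sin^2r\,\gamma_r,\qquad f=\cos r$$
extend smoothly to $N_\varphi$; $f$ is totally isoparametric with $|\nabla f|^2=1-f^2$, $\Delta f=-mf$; its focal set is two points, near which $g$ has curvature $1$; and the shape operator of the level at $r$, with respect to $\partial_r$, is
$$S_r=\cot r\,\mathrm{id}+\tfrac12\gamma_r^{-1}\partial_r\gamma_r.\tag{1}$$

*Proof.* *Smoothness.* In the first ball near $0$, $g=dr^2+\sin^2r\,\sigma$ is the round metric in normal coordinates $z=rx$, and $f=\cos|z|$ is smooth. In the second ball use $\rho=\pi-r$ and $y=\varphi(x)$. Near $0$ we have $\gamma_r=\varphi^*\sigma$, which becomes $\sigma$ in the variable $y$. So $g=d\rho^2+\sin^2\rho\,\sigma$ is again round, and $f=-\cos\rho$.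

*The equations.* $|\nabla f|^2=\sin^2r=1-f^2$, so the critical points are exactly the two centers $p$ ($f=1$) and $q$ ($f=-1$). Since $\partial_r=\nabla r$, we have $g(\nabla_v\partial_r,v')=\frac12(\mathcal L_{\partial_r}g)(v,v')$. On vectors tangent to a level this is $\frac12\partial_r(\sin^2r\,\gamma_r)(v,v')$. Hence $S_r=\frac12(\sin^2r\,\gamma_r)^{-1}\partial_r(\sin^2r\,\gamma_r)$, which is (1). Its eigenvalues are constant on each level and $\operatorname{tr}S_r=k\cot r$. Off $p,q$,
$$\Delta f=\partial_r^2f+\partial_rf\,\operatorname{tr}S_r=-\cos r-\sin r\cdot k\cot r=-(k+1)\cos r=-mf,$$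
and this holds at $p,q$ by continuity. $\square$

So we want a path from $\sigma$ to $\varphi^*\sigma$ whose velocity has *constant trace-free spectrum at each time*. Three observations follow.

**Volume.** Along a trace-free path the volume density is constant, because $\partial_t\log\nu_t=\frac12\operatorname{tr}(\gamma_t^{-1}\partial_t\gamma_t)$. So $\sigma$ and $\varphi^*\sigma$ must have the same density. Moser's theorem will arrange that.

**Umbilical levels are too few.** Suppose all levels are umbilical. Then $\gamma_r^{-1}\partial_r\gamma_r$ is a multiple of the identity and trace-free, so it is zero. The path is constant, $\varphi^*\sigma=\sigma$, $\varphi$ is the restriction of a linear isometry, and $N_\varphi\cong S^m$. On an exotic sphere, a path as in Lemma 1 must at some $r$ have at least two distinct eigenvalues.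

**Parity enters.** If $\gamma_r^{-1}\partial_r\gamma_r$ has distinct eigenvalues $\lambda_1,\dots,\lambda_l$, constant on $S^k$, the projection to the $i$-th eigenspace is the Lagrange polynomial $\prod_{a\ne i}(\lambda_i-\lambda_a)^{-1}(X-\lambda_a)$ evaluated at this endomorphism. So it is smooth, and the eigenspaces split $TS^k$. For $k$ even $TS^k$ does not split (Section 7). For $k=2n-1$ odd there is the vector field $x\mapsto ix$ on $S^{2n-1}\subset\mathbb C^n$, tangent because $\operatorname{Re}\langle x,ix\rangle=0$ and nowhere zero. It spans a line field, so $TS^{2n-1}$ does split.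

## 4. Where interpolating between $\sigma$ and $\varphi^*\sigma$ stops working

Assume $\sigma$ and $\varphi^*\sigma$ have the same density. The natural density-preserving path is
$$G_t=\sigma(e^{tL}\cdot,\cdot),\qquad\varphi^*\sigma=\sigma(e^L\cdot,\cdot),$$
with $L$ $\sigma$-selfadjoint and trace-free. Here $G_t^{-1}\partial_tG_t=L$. The trace condition holds, and each level of $\cos r$ has constant *mean* curvature. But the individual eigenvalues are those of $L$, so the path is CPC exactly when the spectrum of $L$ is constant on the sphere. Linear interpolation $(1-\chi)\sigma+\chi\varphi^*\sigma$ has the same defect. If $\lambda$ runs over the eigenvalues of $\sigma^{-1}\varphi^*\sigma$, its velocity has eigenvalues $\chi'(\lambda-1)/(1+\chi(\lambda-1))$, which are constant on $S^k$ at a time with $\chi'\ne0$ only if the $\lambda$ are.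

This requirement on $L$ fails easily. If $\varphi$ is the identity on a nonempty open set, $L=0$ there. A constant spectrum would then force $L\equiv0$, so $\varphi$ would be an isometry and $N_\varphi\cong S^m$.

*A computed example.* On $S^3\subset\mathbb C^2$ write $(z,w)=(\cos\theta\,e^{ia},\sin\theta\,e^{ib})$, so $\sigma=d\theta^2+\cos^2\theta\,da^2+\sin^2\theta\,db^2$. Let $\varphi$ replace $b$ by $b+\beta(\theta)$, with $\beta$ constant near $0$ and near $\pi/2$. Then
$$\varphi^*\sigma=d\theta^2+\cos^2\theta\,da^2+\sin^2\theta\,(db+\beta'd\theta)^2 .$$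
In the coframe $d\theta,\cos\theta\,da,\sin\theta\,db$ this is a unipotent shear by $\kappa=\beta'(\theta)\sin\theta$. The density is preserved and $\operatorname{tr}(\sigma^{-1}\varphi^*\sigma)=3+\kappa^2$. This is constant only if $\kappa\equiv0$.

The failure is that an interpolation must move by *different amounts* at different points, while a CPC path may only move by the *same* amount everywhere. What a CPC path is free to choose from point to point is the *direction*: the eigenbundles of the velocity. So we build moves of fixed size along subbundles, and let the subbundles carry the dependence on the point.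

## 5. Stretching along a subbundle

Let $V$ be a real vector space of dimension $k$, $E\subset V$ a subspace of dimension $j$, $0<j<k$, and $s\in\mathbb R$. For an inner product $g$ on $V$, let $T_{E,s}(g)$ be the inner product for which $E$ and $E^{\perp_g}$ are orthogonal and
$$T_{E,s}(g)=e^{2(k-j)s}g\ \text{ on }E,\qquad T_{E,s}(g)=e^{-2js}g\ \text{ on }E^{\perp_g}.$$
With $\pi_E$ the $g$-orthogonal projection onto $E$, this says
$$T_{E,s}(g)=e^{-2js}g+\alpha(s)\,g(\pi_E\cdot,\cdot),\qquad\alpha(s)=e^{2(k-j)s}-e^{-2js}.\tag{2}$$

* *Composition.* $E$ has the same orthogonal complement for $g$ and for $T_{E,s}(g)$, so $T_{E,s'}T_{E,s}=T_{E,s+s'}$ and $T_{E,0}=\mathrm{id}$.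
* *Volume.* The determinant is multiplied by $e^{2(k-j)s\cdot j-2js(k-j)}=1$, so the density is preserved.
* *Velocity.* If $\gamma_\tau=T_{E,s\chi(\tau)}(g)$ with $\chi$ smooth, then
$$\gamma_\tau^{-1}\partial_\tau\gamma_\tau=2s\chi'(\tau)\big((k-j)\pi_E-j(\mathrm{id}-\pi_E)\big).\tag{3}$$
This is trace-free, with eigenvalues $2s\chi'(\tau)(k-j)$ on $E$ and $-2s\chi'(\tau)j$ on $E^{\perp_g}$, of multiplicities $j$ and $k-j$.

For a subbundle $E\subset TM$ and a metric $g$ on $M$, define $T_{E,s}(g)$ pointwise. By (2) it is a metric, smooth in $s$ and in the point. By (3), $\tau\mapsto T_{E,s\tau}(g)$ is a CPC path.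

*Example.* $V=\mathbb R^2$, $E=\mathbb R\times0$, $g=dx^2+dy^2$: then $T_{E,s}(g)=e^{2s}dx^2+e^{-2s}dy^2$.

One subbundle reaches only a one-parameter family of metrics from $g$. The trick is a *pair* of moves that nearly cancel: stretch along $E$ by $+1$, then along a slightly rotated $E$ by $-1$. If the rotation is trivial, nothing happens. If it is small, the net effect is small, and it can vary freely with the point because the rotation can.

*Example, continued.* Let $h=T_{E,1}(g)=e^2dx^2+e^{-2}dy^2$ and let $E_\epsilon$ be spanned by $w_\epsilon=(1,\epsilon e^2)$. Here $k=2$, $j=1$, and $h(w_\epsilon)=e^2dx+\epsilon\,dy$, $h(w_\epsilon,w_\epsilon)=e^2+O(\epsilon^2)$. By (2) with $s=-1$,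
$$T_{E_\epsilon,-1}(h)=e^2h+(e^{-2}-e^2)\frac{h(w_\epsilon)\otimes h(w_\epsilon)}{h(w_\epsilon,w_\epsilon)}=dx^2+dy^2+2\epsilon(e^{-2}-e^2)\,dx\odot dy+O(\epsilon^2).$$
So rotating the first axis moves $g$ in the direction $dx\odot dy$. The other trace-free direction, $dx^2-dy^2=(dx+dy)\odot(dx-dy)$, is not reached to first order, since the lines in $\mathbb R^2$ form a one-dimensional family. It is reached if we start from the diagonal line spanned by $(1,1)$ instead, because in the frame rotated by $45^\circ$ it is again a product of orthogonal covectors. So several subbundles are needed, and together they suffice.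

**Proposition 1.** Let $M$ be a closed connected $k$-manifold ($k\ge2$) with a subbundle $E\subset TM$ of rank $j$, $0<j<k$. Let $g_0,g_1$ be metrics with the same volume density. Then there are smooth rank $j$ subbundles $F_1,\dots,F_q\subset TM$ and signs $s_i=\pm1$ with
$$g_1=T_{F_q,s_q}\cdots T_{F_1,s_1}(g_0).$$

*Proof.* Let $\nu$ be the common density and $P\to M$ the fiber bundle whose fiber $P_x$ consists of the inner products on $T_xM$ with density $\nu_x$. The derivative of the density at $g$ in the direction $\beta$ is $\frac12\operatorname{tr}(g^{-1}\beta)\,\nu_x$, so $T_gP_x$ is the space of $g$-trace-free symmetric bilinear forms on $T_xM$.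

Let $e^L=g_0^{-1}g_1$; that is, $L$ is the logarithm of a positive $g_0$-selfadjoint endomorphism, so $L$ is smooth and $g_0$-selfadjoint. Equality of densities gives $\operatorname{tr}L=0$. Put $G_t=g_0(e^{tL}\cdot,\cdot)$, a smooth path of sections of $P$ from $g_0$ to $g_1$. It need not be CPC; it serves only as a guide. The set
$$K=\{G_t(x):t\in[0,1],\ x\in M\}\subset P$$
is compact.

For a rank $j$ subbundle $E'\subset TM$, $g\in P_x$ and $A\in\operatorname{End}(T_xM)$, define the pair of moves
$$\phi_{E'}(g,A)=T_{e^AE'(x),-1}\,T_{E'(x),1}(g)\in P_x,\qquad L_{E'}(g)=D_A\phi_{E'}(g,0):\operatorname{End}(T_xM)\to T_gP_x.$$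
An orthogonal projection depends smoothly on the inner product and on the subspace, so $\phi_{E'}$ is smooth in $(g,A)$. Clearly $\phi_{E'}(g,0)=g$.

**Step 1: the directions produced by one pair of moves.** We compute the first-order effect of tilting $E'$. Let $g\in P_x$, $w\in E'(x)$ and $u\in E'(x)^{\perp_g}$. The claim is
$$g(w)\odot g(u)\in\operatorname{im}L_{E'}(g).\tag{4}$$
Write $E'$ for $E'(x)$ and $h=T_{E',1}(g)$; then $u\in E'^{\perp_h}$ as well. Let $Av=h(w,v)u$. Since $h(w,u)=0$, $A^2=0$ and $e^{\epsilon A}=\mathrm{id}+\epsilon A$. As $A$ has image in $E'^{\perp_h}$, the space $e^{\epsilon A}E'$ is the graph of $\epsilon A|_{E'}:E'\to E'^{\perp_h}$.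

Let $\pi_\epsilon$ be the $h$-orthogonal projection onto $e^{\epsilon A}E'$, $\pi=\pi_0$, and let $\dot\pi$ be its $\epsilon$-derivative at $0$. We find $\dot\pi$.

* Differentiating $\pi_\epsilon(v+\epsilon Av)=v+\epsilon Av$ for $v\in E'$ gives $\dot\pi v+\pi Av=Av$. Since $\pi Av=0$, $\dot\pi v=Av$.
* Differentiating $\pi_\epsilon^2=\pi_\epsilon$ gives $\dot\pi=\dot\pi\pi+\pi\dot\pi$. For $v\in E'^{\perp_h}$ this says $\dot\pi v=\pi\dot\pi v\in E'$.
* $\dot\pi$ is $h$-selfadjoint, so for $v\in E'^{\perp_h}$, $v'\in E'$: $h(\dot\pi v,v')=h(v,Av')$.

Together, $\dot\pi=A\pi+(A\pi)^{*_h}$. Since $w\in E'$, $h(w,\pi v)=h(w,v)$, so $h(A\pi v,v')=h(w,v)h(u,v')$ and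
$$h(\dot\pi v,v')=h(w,v)h(u,v')+h(w,v')h(u,v)=2\,(h(w)\odot h(u))(v,v').$$
By (2) applied to $h$ with $s=-1$,
$$L_{E'}(g)A=\tfrac{d}{d\epsilon}\Big|_0T_{e^{\epsilon A}E',-1}(h)=2\alpha(-1)\,h(w)\odot h(u)=2\alpha(-1)\,e^{2(k-j)-2j}\,g(w)\odot g(u),$$
because $h(w)=e^{2(k-j)}g(w)$ and $h(u)=e^{-2j}g(u)$. Finally $\alpha(-1)=e^{-2(k-j)}-e^{2j}<1-1=0$, so the coefficient is nonzero and (4) follows.

**Step 2: finitely many subbundles produce all directions.** The claim is that there are rank $j$ subbundles $E_1,\dots,E_N\subset TM$ with
$$\sum_{i=1}^N\operatorname{im}L_{E_i}(g)=T_gP_x\quad\text{for all }x\in M,\ g\in K\cap P_x.\tag{5}$$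

*At one point.* Fix $x$ and $g\in P_x$, and let $(v_a)$ be a $g$-orthonormal basis of $T_xM$. The forms
$$g(v_a)\odot g(v_b),\qquad g(v_a+v_b)\odot g(v_a-v_b)=g(v_a)^2-g(v_b)^2\qquad(a<b)$$
span the trace-free forms $T_gP_x$. Each has the form $g(w)\odot g(u)$ with $w,u$ nonzero and $g$-orthogonal. By (4) it suffices to find, for each of these finitely many pairs, a rank $j$ subbundle $E'$ with $w\in E'(x)$ and $u\perp_gE'(x)$.

Since $1\le j\le k-1=\dim u^{\perp_g}$, there is a $j$-plane $Q$ with $w\in Q\subset u^{\perp_g}$. As $0<j<k$, $SO(T_xM,g)$ acts transitively on $j$-planes, and its exponential map is onto (the group is compact and connected). So there is $B=e^C\in SO(T_xM,g)$ with $BE(x)=Q$. In a chart centered at $x$, take the linear vector field $y\mapsto Cy$ and multiply it by a cutoff function equal to $1$ near $x$. The time-one flow $\psi$ of the resulting vector field on $M$ fixes $x$ and has $d\psi_x=e^C=B$. Put $E'=d\psi(E)$, that is, $E'(\psi(y))=d\psi_y(E(y))$. This is a rank $j$ subbundle with $E'(x)=Q$. (Here the hypothesis that *some* rank $j$ subbundle $E$ exists is used.)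

*On all of $K$.* So each $g\in K$ has a finite family of subbundles for which (5) holds at $g$. This means that the linear map $(A_i)\mapsto\sum_iL_{E_i}(g)A_i$ is onto. It depends continuously on $g$, so it stays onto for all metrics in a neighborhood of $g$ in $P$, and it stays onto when more subbundles are added. Finitely many such neighborhoods cover the compact set $K$; the union of their families satisfies (5).

**Step 3: solving for the tilts, smoothly.** We turn first-order surjectivity into an exact solution. The operations involve no derivatives in $x$, so the finite-dimensional inverse function theorem, applied fiberwise but uniformly, is enough. For $g\in P_x$ and $A=(A_1,\dots,A_N)\in\operatorname{End}(T_xM)^N$ put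
$$\Phi(g,A)=\phi_{E_N}(\,\cdot\,,A_N)\circ\dots\circ\phi_{E_1}(\,\cdot\,,A_1)\,(g)\in P_x.$$
$\Phi$ is smooth, and $\Phi(g,0)=g$. If only $A_i$ is nonzero then $\Phi(g,A)=\phi_{E_i}(g,A_i)$, because $\phi_{E_l}(\cdot,0)=\mathrm{id}$; hence
$$D_A\Phi(g,0)A=\sum_iL_{E_i}(g)A_i.$$
By (5), this is onto $T_gP_x$ for $g\in K$, hence for all $g$ in an open set $O\supset K$ of $P$.

Fix a fiber metric on $\operatorname{End}(TM)^N$. Over $O$ the kernels $\ker D_A\Phi(g,0)$ have constant rank, so $C_g=(\ker D_A\Phi(g,0))^\perp$ defines a smooth vector bundle $C\to O$, and $D_A\Phi(g,0):C_g\to T_gP_x$ is bijective. Let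
$$\Psi:C\to P\times_MP,\qquad\Psi(g,A)=(g,\Phi(g,A)).$$

*Local diffeomorphism.* At a point $(g,0)$ of the zero section, the tangent space of $C$ is $T_gP\oplus C_g$ and
$$d\Psi(\dot g,a)=(\dot g,\ \dot g+D_A\Phi(g,0)a).$$
A tangent vector of $P\times_MP$ at $(g,g)$ is a pair in $T_gP$ with the same projection to $T_xM$, so second minus first component ranges over the vertical space $T_gP_x$. Since $D_A\Phi(g,0):C_g\to T_gP_x$ is bijective, so is $d\Psi$. Thus $\Psi$ is a local diffeomorphism near the zero section.

*Injectivity near $K_0=\{(g,0):g\in K\}$.* If $\Psi$ were injective on no neighborhood of the compact set $K_0$, there would be $a_n\ne b_n$ in neighborhoods shrinking to $K_0$ with $\Psi(a_n)=\Psi(b_n)$. After passing to subsequences, $a_n\to a\in K_0$, $b_n\to b\in K_0$, and $\Psi(a)=\Psi(b)$. Since $\Psi(g,0)=(g,g)$, we get $a=b$, which contradicts injectivity of $\Psi$ near $a$.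

Hence an open neighborhood $Z\subset C$ of $K_0$ is mapped by $\Psi$ diffeomorphically onto an open set $\Psi(Z)\supset\{(g,g):g\in K\}$.

**Step 4: short steps along the guide path.** The map $(t,t',x)\mapsto(G_t(x),G_{t'}(x))$ is continuous on the compact space $[0,1]^2\times M$ and sends $\{t=t'\}$ into $\Psi(Z)$. So there is $\delta>0$ with $(G_t(x),G_{t'}(x))\in\Psi(Z)$ for all $x$ whenever $|t-t'|<\delta$. For such $t,t'$,
$$\Psi^{-1}(G_t(x),G_{t'}(x))=(G_t(x),A(x)),$$
where $A=(A_1,\dots,A_N)$ is a smooth section of $\operatorname{End}(TM)^N$ with $\Phi(G_t,A)=G_{t'}$. Unwinding $\Phi$,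
$$G_{t'}=T_{e^{A_N}E_N,-1}T_{E_N,1}\cdots T_{e^{A_1}E_1,-1}T_{E_1,1}(G_t),$$
and each $E_i$ and $e^{A_i}E_i$ is a smooth subbundle of rank $j$. Subdivide $[0,1]$ into steps shorter than $\delta$ and compose. $\square$

## 6. Proof of Theorem A

Let $m=2n\ge6$ and $k=m-1=2n-1$.

**Step 1: a gluing map that preserves volume.** This makes Proposition 1 applicable. By Smale's theorem $\Sigma\cong D^m\cup_\varphi D^m\cong N_\varphi$ for some diffeomorphism $\varphi$ of $S^k$. The form $\varphi^*d\mathrm{vol}_\sigma$ is a volume form with the same integral as $\epsilon\,d\mathrm{vol}_\sigma$, where $\epsilon=\pm1$ is the degree of $\varphi$. By Moser's theorem there is $\psi$ isotopic to the identity with $\psi^*\varphi^*d\mathrm{vol}_\sigma=\epsilon\,d\mathrm{vol}_\sigma$. By Fact 1, $N_{\varphi\circ\psi}\cong N_\varphi$. Replacing $\varphi$ by $\varphi\circ\psi$, we may assume that $\sigma$ and $\varphi^*\sigma$ have the same volume density.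

**Step 2: the path.** We join $\sigma$ to $\varphi^*\sigma$ as Lemma 1 requires. The field $x\mapsto ix$ spans a rank 1 subbundle of $TS^k$. By Proposition 1 with $j=1$ there are line fields $F_1,\dots,F_q$ and $s_i=\pm1$ with
$$\gamma^{(0)}=\sigma,\qquad\gamma^{(i)}=T_{F_i,s_i}(\gamma^{(i-1)}),\qquad\gamma^{(q)}=\varphi^*\sigma.$$
Choose disjoint intervals $I_1<\dots<I_q$, $I_i=[a_i,b_i]\subset(0,\pi)$, and smooth nondecreasing $\chi_i:\mathbb R\to[0,1]$ equal to $0$ near $(-\infty,a_i]$ and to $1$ near $[b_i,\infty)$. Let
$$\gamma_r=T_{F_i,s_i\chi_i(r)}(\gamma^{(i-1)})\quad\text{for }r\in I_i,$$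
and let $\gamma_r$ be constant in $r$ on each component of $(0,\pi)\setminus\bigcup I_i$. Each piece runs from $\gamma^{(i-1)}$ to $\gamma^{(i)}$ and is constant near the ends of $I_i$, so $r\mapsto\gamma_r$ is a smooth path, equal to $\sigma$ near $0$ and to $\varphi^*\sigma$ near $\pi$.

**Step 3: verification.** By (3), for $r\in I_i$,
$$\tfrac12\gamma_r^{-1}\partial_r\gamma_r=s_i\chi_i'(r)\big((k-1)\pi_{F_i}-(\mathrm{id}-\pi_{F_i})\big),$$
and this is zero for $r\notin\bigcup I_i$. It is trace-free with eigenvalues depending only on $r$. Lemma 1 therefore gives $g$ and $f=\cos r$ on $N_\varphi\cong\Sigma$ with $|\nabla f|^2=1-f^2$, $\Delta f=-2nf$, focal set two points, and curvature $1$ near them. By (1) the principal curvatures at $r\in I_i$ are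
$$\cot r+(k-1)s_i\chi_i'(r)\ \text{ (multiplicity }1),\qquad\cot r-s_i\chi_i'(r)\ \text{ (multiplicity }k-1=2n-2).$$
They coincide exactly when $\chi_i'(r)=0$; then, and for $r\notin\bigcup I_i$, the level is umbilical. $\blacksquare$

Since $\Theta_8\cong\mathbb Z_2$ (Kervaire–Milnor), there is an exotic $8$-sphere, and Theorem A applies to it. This answers the Problem affirmatively.

## 7. Proof of Theorem B: the shape of all examples

### 7.1 Structure of a function with two focal points

Let $f$ be totally isoparametric on a closed $N$ with focal set two points. Since $f$ is non-constant, $f^{-1}(\max f)=\{p\}$ and $f^{-1}(\min f)=\{q\}$, and $b>0$ on $(\min f,\max f)$ by Section 1.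

**Step 1: $f$ is a function of the distance to $p$.** For $x\ne p,q$ put $\ell(x)=\int_{f(x)}^{\max f}b^{-1/2}dt$, a priori possibly infinite. We show $\ell(x)=d(p,x)$.

*$\ell(x)\le d(p,x)$.* Let $c$ be a curve from $x$ to $p$. Cut it off at its first arrival at $p$, and keep only the part after the last time at which $f\circ c=f(x)$. On that part $f(x)\le f\circ c\le\max f$, with $f\circ c<\max f$ before the end. Since $|(f\circ c)'|\le b(f\circ c)^{1/2}|c'|$, the function $H(t)=\int_{f(x)}^tb^{-1/2}$ satisfies $(H\circ f\circ c)'\le|c'|$. Integrating, and letting the upper time tend to the end, we see that the length of $c$ is at least $\ell(x)$. In particular $\ell(x)<\infty$.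

*$d(p,x)\le\ell(x)$.* Follow the integral curve of $\nabla f/|\nabla f|$ from $x$. There $f$ increases at the rate $b(f)^{1/2}$, so the elapsed time (equal to the length) up to the level $f=t$ is $H(t)\le\ell(x)$. So the maximal time is finite. The curve has unit speed, hence converges in $N$. The limit is critical, because otherwise the curve could be extended. As $f$ increases, the limit is $p$.

Thus $r:=d(p,\cdot)=\ell$ is smooth on $N\setminus\{p,q\}$, and $\nabla r=-b(f)^{-1/2}\nabla f$ has length $1$. In the same way $d(q,\cdot)=\int_{\min f}^fb^{-1/2}dt=D-r$ with $D=\int_{\min f}^{\max f}b^{-1/2}dt$. Letting $x\to q$ gives $D=d(p,q)$.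

**Step 2: polar coordinates from both ends.** From $|\nabla r|=1$ we get $\nabla_{\nabla r}\nabla r=\frac12\nabla|\nabla r|^2=0$, so integral curves of $\nabla r$ are unit speed geodesics. Along them $r$ increases at unit speed. A maximal one therefore has finite length at both ends and converges there, necessarily to $p$ or $q$. So it is defined for exactly $r\in(0,D)$.

For a unit vector $v\in T_pN$ and small $t>0$, $r(\exp_p(tv))=t$. So $\langle\nabla r,\frac d{dt}\exp_p(tv)\rangle=1$ with both vectors of length $1$, hence equal. So $t\mapsto\exp_p(tv)$ is an integral curve of $\nabla r$ for small $t$, and, both being geodesics, for all $t\in(0,D)$. For small $t_0$ the map $v\mapsto\exp_p(t_0v)$ is a diffeomorphism of the unit sphere $S(T_pN)$ onto $\{r=t_0\}$. Flowing along $\nabla r$ shows that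
$$F(t,v)=\exp_p(tv):(0,D)\times S(T_pN)\to N\setminus\{p,q\}$$
is a diffeomorphism. Since $\partial_tF=\nabla r$ is a unit vector orthogonal to the levels, $F^*g=dr^2+G_r$. The same holds at $q$ with $F'(t,v')=\exp_q(tv')$, whose radial curves are the same curves reversed. So $F(t,v)=F'(D-t,\varphi(v))$ for a diffeomorphism $\varphi:S(T_pN)\to S(T_qN)$.

**Step 3: consequences.** The maps $\exp_p$ and $\exp_q$ identify the open balls of radius $D$ with $N\setminus\{q\}$ and $N\setminus\{p\}$, glued by $tv\sim(D-t)\varphi(v)$. So $N\cong D^m\cup_\varphi D^m$ is a twisted sphere, and the regular levels are diffeomorphic to $S^{m-1}$. Since $G_r(\xi,\xi)=r^2|d(\exp_p)_{rv}\xi|^2$ for $\xi\in T_vS(T_pN)$, and likewise at $q$,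
$$\lim_{r\to0}r^{-2}G_r=\sigma_p,\qquad\lim_{r\to D}(D-r)^{-2}G_r=\varphi^*\sigma_q,\tag{6}$$
where $\sigma_p,\sigma_q$ are the round metrics on the unit spheres. The shape operator $\frac12G_r^{-1}\partial_rG_r$ has constant eigenvalues on each level, hence constant multiplicities. Its eigenprojections are polynomials in it with constant coefficients (Section 3). So on each regular level the eigenspaces give a Whitney splitting of $TS^{m-1}$ with ranks the multiplicities.

### 7.2 Part 1, necessity

By Step 3, $N$ is a twisted sphere. If $m$ is even there is nothing more to show. Let $m\ge3$ be odd.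

**Step 1: $TS^{m-1}$ does not split.** Suppose $TS^{m-1}=E\oplus F$ with positive ranks. Since $m-1\ge2$, $S^{m-1}$ is simply connected, so $E,F$ are orientable and $e(TS^{m-1})=\pm e(E)e(F)$. But $e(E)\in H^{\operatorname{rk}E}(S^{m-1};\mathbb Z)=0$, because $0<\operatorname{rk}E<m-1$. So $e(TS^{m-1})=0$, which contradicts $\chi(S^{m-1})=2$.

**Step 2: the metric is rotationally symmetric and $\varphi$ is linear.** By Step 1 each level is umbilical: $\partial_rG_r=2\lambda(r)G_r$, and $\lambda=\frac1{m-1}\operatorname{tr}(\frac12G_r^{-1}\partial_rG_r)$ is smooth. So all $G_r$ are constant multiples of one fixed metric. By the first limit in (6) that metric is a multiple of $\sigma_p$, so $G_r=h(r)^2\sigma_p$, and $g=dr^2+h(r)^2\sigma_p$ is rotationally symmetric. By the second limit $\varphi^*\sigma_q=c\,\sigma_p$, and comparing total volumes gives $c=1$. Thus $\varphi$ is an isometry of round unit spheres, i.e. the restriction of a linear isometry, and $N\cong S^m$.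

### 7.3 Part 1, sufficiency

For $N\cong S^m$ take the round metric and a height function. For $m=2$ every twisted sphere is standard (Section 1). For $m\ge4$ even and $N=N_\varphi$ a twisted sphere, the proof in Section 6 applies verbatim with $2n=m$: there $m\ge6$ was used only to know that $\Sigma$ is a twisted sphere.

For the statement on homotopy $m$-spheres with $m\ge5$, we need that each of them is twisted. For $m\ge6$ this is Smale's theorem. For $m=5$, $\Theta_5=0$ (Kervaire–Milnor), which by the $h$-cobordism theorem means that every homotopy $5$-sphere is standard.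

### 7.4 Part 2: multiplicities

*Necessity* is the last statement of Step 3 in 7.1.

*Sufficiency.* For $s=1$: in the construction of Section 6 the levels near the poles are umbilical. Now let $s\ge2$ and $TS^{m-1}=\bigoplus E_i$ with $\operatorname{rank}E_i=k_i$. We insert into the path of Section 6 a detour that leaves a metric $\gamma$ and returns to it, and whose velocity has the prescribed multiplicities.

Choose an interval $J=[a,b]\subset(0,\pi)$ disjoint from the $I_i$, on which $\gamma_r\equiv\gamma$ is constant. With $H_i=E_1\oplus\dots\oplus E_i$ and $H_0=0$, the subbundles $E_i'=H_i\cap H_{i-1}^{\perp_\gamma}$ give a $\gamma$-orthogonal splitting of $TS^{m-1}$ with the same ranks $k_i$. The numbers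
$$c_i=i-\frac1{m-1}\sum_ll\,k_l$$
are distinct, and $\sum k_ic_i=0$ because $\sum k_i=m-1$. Let $\chi\ge0$ be smooth, nonzero, with compact support in $(a,b)$, and on $J$ replace $\gamma$ by
$$\gamma_r=\bigoplus_ie^{2c_i\chi(r)}\gamma|_{E_i'}.$$
This equals $\gamma$ near the ends of $J$, so the new path is smooth with the same behavior near $0$ and $\pi$. On $J$, $\frac12\gamma_r^{-1}\partial_r\gamma_r=\chi'(r)\sum_ic_i\pi_{E_i'}$ has constant eigenvalues, and its trace is $\chi'(r)\sum k_ic_i=0$. So Lemma 1 applies, and $f=\cos r$ is totally isoparametric with two focal points. By (1), on the levels in $J$ with $\chi'(r)\ne0$ (they exist, since $\chi$ is nonzero with compact support) the principal curvatures $\cot r+\chi'(r)c_i$ are distinct with multiplicities exactly $k_1,\dots,k_s$. $\blacksquare$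

*Example.* $S^7$ is parallelizable, so $TS^7$ splits into subbundles of any ranks summing to $7$. Every partition of $7$ therefore occurs on the exotic $8$-sphere. In particular there are levels with seven distinct constant principal curvatures.

## 8. Proof of Theorem C: which metrics are joined by CPC paths

**Part 1, necessity.** Along a CPC path the densities satisfy $\partial_t\log\nu_t=\frac12\operatorname{tr}(g_t^{-1}\partial_tg_t)$, which for each $t$ is constant on $M$. Integrating, $\nu_1=c\,\nu_0$ with $c$ constant.

**Part 1, sufficiency.** Let $TM=E\oplus F$ with positive ranks and $\nu_1=c\,\nu_0$.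

* First follow $t\mapsto c^{2t/k}g_0$. Its velocity is a constant multiple of the identity, so it is CPC. It ends at a metric of density $c\,\nu_0=\nu_1$.
* Now the densities agree. Proposition 1, applied to the subbundle $E$, leads to $g_1$ by finitely many operations $T_{F_i,s_i}$. Join successive metrics by $\tau\mapsto T_{F_i,s_i\tau}(\cdot)$, $\tau\in[0,1]$, which is CPC by (3).
* Reparametrize each piece to be stationary near its ends and concatenate. Reparametrization multiplies the eigenvalues of the velocity by a function of time only, so the path stays CPC, and it is now smooth.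

**Part 2.** Suppose $TM$ does not split. Along a CPC path, for each $t$ the eigenspaces of the $g_t$-selfadjoint endomorphism $g_t^{-1}\partial_tg_t$ are smooth subbundles, by the Lagrange polynomial argument of Section 3. Two distinct eigenvalues would split $TM$, so there is only one. Hence $\partial_tg_t=\mu(t)g_t$ with $\mu=\frac1k\operatorname{tr}(g_t^{-1}\partial_tg_t)$ smooth, and $g_1=c\,g_0$ with $c=\exp\int_0^1\mu\,dt$. Conversely, $t\mapsto c^tg_0$ is a CPC path from $g_0$ to $c\,g_0$. $\blacksquare$
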